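# Point sets whose general-position subsets are all smaller than $\sqrt N$

## 1. The exponent $1/2$ as a guessed floor, tested in dimensions 2, 3 and 5

A finite set in $\mathbb R^d$ is **in general position** if no $d+1$ of its members lie on a common hyperplane. For $d,s\ge 2$ let $\alpha_{d,s}(N)$ be the largest integer such that any $N$ points in $\mathbb R^d$, no $d+s$ of them on a common hyperplane, contain $\alpha_{d,s}(N)$ points in general position. Write $\alpha_d=\alpha_{d,2}$. A larger $s$ allows more point sets, so $\alpha_{d,s}(N)$ does not increase with $s$.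

The problem comes from the paper of Andrew Suk and Ji Zeng, "On higher dimensional point sets in general position" (arXiv:2211.15968, 2022): are there fixed $d,s\ge 3$ with $\alpha_{d,s}(N)\le o(N^{1/2})$?

The answer one would first guess is no. For fixed $d\ge3$ the recalled upper bounds are
$$\alpha_d(N)<N^{\frac12+\frac1{2d}+o(1)}\ (d\text{ odd}),\qquad \alpha_d(N)<N^{\frac12+\frac1{d-1}+o(1)}\ (d\text{ even}),$$
and $\alpha_2(N)<N^{5/6+o(1)}$ by Balogh and Solymosi. The exponents for $d\ge 3$ tend to $1/2$ from above and never reach it. So $1/2$ looks like a floor. Let us test this.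

**Dimension 2.** Here the guess is right for every $s$. Let $P$ be $N$ points with no $s+2$ on a line, and let $A\subseteq P$ be a largest subset in general position, with $k=|A|\ge2$. Every $p\in P\setminus A$ lies on a line through two points of $A$, since otherwise $A\cup\{p\}$ would be in general position. Each of these $\binom k2$ lines contains two points of $A$ and at most $s-1$ further points of $P$. So $N\le k+(s-1)\binom k2\le sk^2$, and $k\ge (N/s)^{1/2}$. For general $d$ the recalled lower bound is $\alpha_{d,s}(N)\ge\Omega(N^{1/d})$, which leaves room below $1/2$ once $d\ge3$.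

**Dimension 3.** A cheap way to force four points onto a plane is the relation $x_1+x_2=y_1+y_2$: for instance $(0,0,0)+(1,1,0)=(1,0,0)+(0,1,0)$. A set in general position in $\mathbb R^3$ contains no such relation among four distinct points. How large can a subset $A$ of the grid $[n]^D$, where $[n]=\{1,\dots,n\}$, be if it contains no such relation? Its sums of two distinct elements are then pairwise distinct (two different pairs with a common element have different sums anyway), and they lie in $\{2,\dots,2n\}^D$. So $\binom{|A|}2\le 2^Dn^D$ and $|A|=O(\sqrt M)$ with $M=n^D$. This is the exponent $1/2$ again, which seems to confirm the guess.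

**Dimension 5.** Six points of $\mathbb R^5$ with $x_1+x_2+x_3=y_1+y_2+y_3$ lie on a common hyperplane, because they satisfy a nontrivial linear relation whose coefficients sum to $0$. If all sums of three distinct elements of $A\subseteq[n]^D$ are different, then $\binom{|A|}3\le 3^DM$, so $|A|=O(M^{1/3})$. The exponent is now below $1/2$, and the guess is in trouble.

This does not yet refute it. The grid lives in $\mathbb R^D$ rather than $\mathbb R^5$, and it has far too many points on common flats: it violates the condition "no $d+s$ on a hyperplane". We shall project it, and we shall thin it out. Thinning lowers the number $N$ of points, so it costs something in the exponent. The work lies in controlling that cost.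

## 2. Upper bounds for $\alpha_{d,s}$

**Theorem A.** $\alpha_{5,13}(N)=O\big(N^{1/3}(\log N)^{5/4}\big)$.

So the answer to the question is yes.

**Theorem B.** Let $d\ge3$, $s\ge2$, $h=\lfloor(d+1)/2\rfloor$. Then
$$\alpha_{d,s}(N)\le N^{\gamma+o(1)},\qquad \gamma=\max\Big\{\frac1h,\ \frac{d+s-1}{(2h-1)s}\Big\}.$$
If $s(h-1)>h(d-1)$, then in fact $\alpha_{d,s}(N)=O\big(N^{1/h}(\log N)^2\big)$.

**Corollary.** There is $c=c(d,s)>0$ with $\alpha_{d,s}(N)\le O(N^{1/2-c})$ in each of these cases: $d\ge5$ odd and $s\ge3$; $d\ge8$ even and $s\ge3$; $d=6$ and $s\ge4$.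

Theorem A has a self-contained proof (Sections 3 and 5). Theorem B uses one cited theorem on hypergraph containers.

## 3. From a grid in $\mathbb R^D$ to a point set in $\mathbb R^d$

Throughout, $X=[n]^D$ and $M=n^D$. The dimension $D\ge d$ is fixed, $n\to\infty$, and constants may depend on $d,s,D,h$. Logarithms are natural. A **$p$-random** subset of $X$ contains each point independently with probability $p$.

**Definition.** A set $A\subset\mathbb R^D$ is **$k$-free** if every subset of at most $k$ points of $A$ is affinely independent. Equivalently, if $\sum c_ia_i=0$ and $\sum c_i=0$ for at most $k$ distinct points $a_i\in A$, then all $c_i=0$.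

For example, the four corners of a square are $3$-free but not $4$-free. Points $(x,x^2,\dots,x^D)$ with distinct $x$ form a $(D+1)$-free set, by the Vandermonde determinant.

We use this in the following form.

> If $A$ is $2h$-free, and two multisets of elements of $A$, both of the same size at most $h$, have equal sums, then the multisets are equal. $\qquad(1)$

Indeed, the differences of the multiplicities are the coefficients of an affine relation on at most $2h$ distinct points.

**Lemma 1 (projection).** Let $P\subset\mathbb R^D$ be finite, $D\ge d$. There is a linear map $\pi:\mathbb R^D\to\mathbb R^d$, injective on $P$, such that for every $Q\subseteq P$ the set $\pi(Q)$ lies on a hyperplane if and only if the affine hull of $Q$ has dimension at most $d-1$.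

*Proof.* For each affinely independent $(d+1)$-subset of $P$, affine independence of its image means that a certain polynomial in the entries of $\pi$ is nonzero. This polynomial is not identically zero, since some linear map sends $d$ given linearly independent vectors (the differences from one of the points) to a basis of $\mathbb R^d$. Similarly, $\pi(x-y)\ne0$ is a nonvanishing condition for each pair $x\ne y$ in $P$. Finitely many nonzero polynomials have a common point where none vanishes. Take such a $\pi$. If $\dim\mathrm{aff}(Q)\ge d$, then $Q$ contains $d+1$ affinely independent points; their images are affinely independent in $\mathbb R^d$ and lie on no hyperplane. If $\dim\mathrm{aff}(Q)\le d-1$, then $\pi(Q)$ lies in an affine subspace of dimension at most $d-1$, hence on a hyperplane. $\square$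

Consequently, if $A\subseteq P$, $|A|\ge d+1$ and $\pi(A)$ is in general position, then any $d+1$ points of $A$ have an affine hull of dimension at least $d$, so they are affinely independent. Smaller subsets extend to $d+1$ points, so $A$ is $(d+1)$-free.

Next we count the configurations that thinning must destroy. The heuristic is that $d$ points are chosen freely, in $M^d$ ways, and the other $s$ points are then confined to a flat. A flat of fixed dimension contains only $M^{O(1/D)}$ points of $X$, so a large $D$ makes this confinement severe.

**Lemma 2 (tuples on flats).** The number of $(d+s)$-tuples of points of $X$ contained in a common $(d-1)$-flat is at most $2^{d+s}M^{d+\beta}$, where $\beta=(d-1)s/D$.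

*Proof.* Let $(v_1,\dots,v_{d+s})$ be such a tuple. Its affine hull has dimension at most $d-1$, so it is spanned by at most $d$ of the $v_i$. Adding further indices if necessary, we get an index set $I$ with $|I|=d$ such that $F=\mathrm{aff}(v_i:i\in I)$ contains every $v_i$. There are at most $2^{d+s}$ choices of $I$ and $M^d$ choices of $(v_i)_{i\in I}$. Given these, $F$ is a flat of some dimension $e\le d-1$. It projects injectively to some $e$ of the $D$ coordinates, because a basis of its direction space has a nonsingular $e\times e$ minor. So $|F\cap X|\le n^e\le n^{d-1}$, and each of the remaining $s$ points has at most $n^{d-1}$ choices. The total is at most $2^{d+s}M^dn^{(d-1)s}=2^{d+s}M^{d+\beta}$. $\square$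

**Lemma 3 (transfer).** Let $0<a<1$, $p=M^{a-1}$, and suppose
$$(a-1)(d+s-1)+(d-1)+\beta<0. \tag{2}$$
Let $S\subseteq X$ be $p$-random, and suppose that with probability $1-o(1)$ every $(d+1)$-free subset of $S$ has size at most $k=k(n)$. Then for large $n$ some set of at least $M^a/2$ points in $\mathbb R^d$ has no $d+s$ points on a hyperplane and no subset of more than $\max(k,d)$ points in general position. If $k=O(M^b(\log M)^c)$ with $b>0$, $c\ge 0$, then $\alpha_{d,s}(N)=O(N^{b/a}(\log N)^c)$ for all large $N$.

*Proof.* Call a $(d+s)$-subset of $S$ bad if it lies in a $(d-1)$-flat. By Lemma 2 the expected number of bad subsets is at most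
$$2^{d+s}p^{d+s}M^{d+\beta}=2^{d+s}\,pM\cdot M^{(a-1)(d+s-1)+(d-1)+\beta}=o(pM).$$
By Markov's inequality, with probability $1-o(1)$ there are at most $pM/4$ bad subsets. Since $pM=M^a\to\infty$, Chebyshev's inequality gives $|S|\ge 3pM/4$ with probability $1-o(1)$. For large $n$ some outcome has both properties and also the property about free subsets. Fix it, and delete one point from each bad subset. The remaining set $P$ has $|P|\ge pM/2=M^a/2$ and contains no bad subset.

Project $P$ by Lemma 1. If $d+s$ points of $\pi(P)$ were on a hyperplane, their preimages would form a bad subset, so this does not happen. A subset of $\pi(P)$ in general position with at least $d+1$ points is $\pi(A)$ with $A\subseteq S$ a $(d+1)$-free set, so it has at most $k$ points.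

For the last claim, given $N$, take the least $n$ with $n^{Da}/2\ge N$. Then $(n-1)^{Da}<2N$, so $M^a=n^{Da}=O(N)$, and also $M^a\ge2N$. Pass to any $N$ of the points constructed; both properties are inherited by subsets. Hence $\alpha_{d,s}(N)\le\max(k,d)=O(M^b(\log M)^c)=O(N^{b/a}(\log N)^c)$. $\square$

Condition (2) becomes transparent with $\rho=\frac{s}{d+s-1}$. Since $(\rho-1)(d+s-1)=-(d-1)$, its left side equals $-(\rho-a)(d+s-1)+\beta$. Since $\beta=(d-1)s/D$, we get:

> For every fixed $a$ with $0<a<\rho=\frac s{d+s-1}$, condition (2) holds once $D$ is a large enough constant. $\qquad(3)$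

So thinning may keep $M^a$ points for any fixed $a<\rho$. It remains to bound the free subsets of $S$. We shall use
$$\Pr[\mathrm{Bin}(m,p)\ge k]\le\binom mkp^k\le\Big(\frac{emp}k\Big)^k. \tag{4}$$

## 4. Counting triple sums, and what thinning costs

The first thing to try is the count from Section 1. Let $d=5$. A $6$-free set $A\subseteq X$ has distinct sums of three distinct elements, by (1) with $h=3$, so $\binom{|A|}3\le3^DM$ and $|A|=O(M^{1/3})$. This holds for every $6$-free $A\subseteq X$, in particular for those inside $S$.

Take $s=13$, so $\rho=13/17$, and $a=3/4<\rho$. With $D=300$ we have $\beta=52/300<1/4$, and (2) reads $-\frac{17}4+4+\beta=-\frac14+\beta<0$. Lemma 3 with $b=1/3$ and $c=0$ gives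
$$\alpha_{5,13}(N)=O(N^{4/9}).$$
The exponent is already below $1/2$, so the guess is false. But the method stops well short of Theorems A and B. For general $s$ and $d=5$ it gives the exponents $\frac1{3a}$ with $a<\rho=\frac s{s+4}$, all larger than $\frac{s+4}{3s}$. This never reaches $1/3$ for a fixed $s$, it is at least $1/2$ for $s\le8$, and for $s=3$ it is $7/9$.

The loss is easy to locate. The bound $O(M^{1/3})$ concerns free subsets of all of $X$. Thinning reduced the number of points from $M$ to $M^a$, but nothing in the argument shows that it reduced the largest free subset at all.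

The natural repair is a union bound: the probability that $S$ contains a free set of size $k$ is at most the number of free $k$-subsets of $X$ times $p^k$. If we bound that number by $\binom Mk$, we get $\binom Mkp^k$, which is just the expected number of all $k$-subsets of $S$. The bound $(epM/k)^k$ in (4) is small only when $k>epM$, that is, when $k$ exceeds the typical size of $S$. We need to know that free sets are few. It suffices to show that each of them lies in one of a small number of small sets, called containers. If there are $e^{O(t\log M)}$ containers of size $m_0$, and $pm_0=O(t)$, then (4) and the union bound over containers give $k=O(t\log M)$.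

## 5. A graph built from a few points of a free set: proof of Theorem A

Take $d=5$, $s=13$, $D=300$, $a=3/4$, $p=M^{-1/4}$; (2) was checked in Section 4. In this section "free" means $6$-free. The idea is to spend $t$ points of the free set $A$ itself. Let $A_0\subseteq A$ have $t$ points and let $B$ be the set of its two-term sums. Two further points $x,y\in A$ cannot satisfy $x+b=y+b'$ with $b,b'\in B$, since that would be a relation on six points. So $A_0$ determines a graph in which $A\setminus A_0$ is independent. A set $U$ whose size is a large multiple of $M/t^2$ has many coincidences $x+b=y+b'$, so the graph is dense on $U$, and independent sets in locally dense graphs have containers.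

The parameters can be predicted. Density will be $\theta\approx t^3/M$, and describing a container will cost $1/\theta$ further points, up to logarithms. We want this to be at most $t$, so $t\approx M^{1/4}$. Then $m_0\approx M/t^2\approx M^{1/2}$, and $pm_0\approx t$ for $p=M^{-1/4}$. Precisely, put
$$t=\big\lceil(128\cdot3^DM\ln M)^{1/4}\big\rceil,\qquad m_0=\frac{8\cdot3^DM}{t^2},\qquad\theta=\frac{t^3}{64\cdot3^DM},$$
and let $n$ be large; in particular $t\ge M^{1/4}$, $t\ge 2$ and $m_0\ge1$.

**Claim.** To each pair $(A_0,Q)$ of subsets of $X$ with $|A_0|=t$, $|Q|\le t$ one can assign a set $C(A_0,Q)\subseteq X$ with $|C(A_0,Q)|\le m_0$, such that every free $A\subseteq X$ with $|A|\ge t$ satisfies $A\subseteq A_0\cup Q\cup C(A_0,Q)$ for some such pair with $A_0,Q\subseteq A$.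

Let $A$ be free and fix $A_0\subseteq A$ with $|A_0|=t$. Let $B$ be the set of sums of two distinct elements of $A_0$. By (1) different pairs have different sums, so $|B|=\binom t2\ge t^2/4$, and we may identify an element of $B$ with its pair.

**Step 1. Differences in $B-B$ have few representations.** This step is needed so that many coincidences will give many different edges. For $\delta\ne0$ let $\mu(\delta)=\#\{(b,b')\in B^2:b'-b=\delta\}$. We show
$$\mu(\delta)\le2t. \tag{5}$$
First consider representations in which the pairs $b'$ and $b$ share an element $c$. Then $\delta=(a+c)-(a'+c)=a-a'$ with $a\ne a'$. If also $\delta=e-e'$ with $e,e'\in A_0$, then $a+e'=e+a'$, so $\{a,e'\}=\{e,a'\}$ as multisets by (1). As $a\ne a'$, we get $a=e$ and $a'=e'$. So $(a,a')$ is determined by $\delta$, only $c$ is free, and there are at most $t$ such representations. (If $\delta=a-a'$, any $c\in A_0\setminus\{a,a'\}$ does occur, so a bound of order $t$ is the right one.)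

Now consider representations with disjoint pairs, $\delta=(a_1+a_2)-(a_3+a_4)$. For each $a_1\in A_0$ there is at most one with $a_1\in b'$. Indeed, let $\delta=(a_1+a_2')-(a_3'+a_4')$ be another with disjoint pairs. Then $a_2+a_3'+a_4'=a_2'+a_3+a_4$, and by (1) the multisets $\{a_2,a_3',a_4'\}$ and $\{a_2',a_3,a_4\}$ coincide. Since $a_2\notin\{a_3,a_4\}$, we get $a_2=a_2'$, and then $\{a_3,a_4\}=\{a_3',a_4'\}$. So there are at most $t$ such representations, and (5) follows.

**Step 2. A graph in which $A\setminus A_0$ is independent.** This turns freeness into a graph condition that depends only on $A_0$. Let $\Gamma$ be the graph on $X\setminus A_0$ with $x\sim y$ if and only if $x\ne y$ and $x-y\in B-B$. Suppose $x,y\in A\setminus A_0$ were adjacent. Then $x+a_3+a_4=y+a_1+a_2$ with all $a_i\in A_0$. This is an affine relation on at most six points of $A$, and $x$ has coefficient $1$ in it because $x\ne y$ and $x\notin A_0$. This contradicts freeness.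

**Step 3. $\Gamma$ is dense on every set of size at least $m_0$.** This is what will make the algorithm shrink $U$ quickly. Let $U\subseteq X\setminus A_0$, $|U|\ge m_0$, and let $r(z)=\#\{(x,b)\in U\times B:x+b=z\}$. All such $z$ have coordinates in $[3,3n]$, so $r$ is supported on at most $3^DM$ values. By Cauchy–Schwarz,
$$\sum_zr(z)^2\ge\frac{|U|^2|B|^2}{3^DM}.$$
Also $|U||B|\ge m_0t^2/4=2\cdot3^DM$, so the right side is at least $2|U||B|=2\sum_z r(z)$. Hence
$$\sum_zr(z)^2-\sum_zr(z)\ge\frac12\sum_zr(z)^2\ge\frac{|U|^2|B|^2}{2\cdot3^DM}.$$
The left side counts ordered pairs of distinct $(x,b),(y,b')\in U\times B$ with $x+b=y+b'$. In such a pair $x\ne y$, since $x=y$ would force $b=b'$. So $x-y=b'-b\in B-B$ and $x\sim y$. Each ordered pair $(x,y)$ is counted at most $\mu(x-y)\le2t$ times. So the number of ordered adjacent pairs in $U$ is at least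
$$\frac{|U|^2|B|^2}{4\cdot3^DMt}\ge\frac{|U|^2t^3}{64\cdot3^DM}=\theta|U|^2,$$
and some vertex of $\Gamma[U]$ has degree at least $\theta|U|$.

**Step 4. The Kleitman–Winston algorithm.** This encodes $A$ by a short list $Q$ that determines a small set. Fix a linear order on $X$. Start with $U=X\setminus A_0$, $Q=\emptyset$. While $|U|>m_0$, let $v$ be a vertex of maximum degree in $\Gamma[U]$, ties broken by the order. If $v\notin A$, delete $v$ from $U$. If $v\in A$, put $v$ into $Q$ and delete $v$ and all its neighbors from $U$.

For a toy run, take a star with center $1$ and leaves $2,3,4$, and stop when $|U|\le3$. If the independent set does not contain $1$, the first move deletes $1$ and leaves $Q=\emptyset$, $U=\{2,3,4\}$. If it contains $1$, we get $Q=\{1\}$, $U=\emptyset$. In both cases the independent set lies in $Q\cup U$, and $U$ can be read off from $Q$.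

Return to $\Gamma$. Since $A\setminus A_0$ is independent, the neighbors deleted with $v\in A$ are not in $A$. So no element of $A$ leaves $U$ without entering $Q$, and at the end $A\subseteq A_0\cup Q\cup U$ with $|U|\le m_0$ and $Q\subseteq A$.

To bound $|Q|$, note that by Step 3 each insertion into $Q$ multiplies $|U|$ by at most $1-\theta$. Just before the last insertion $|U|>m_0\ge1$, so $1<(1-\theta)^{|Q|-1}M\le e^{-\theta(|Q|-1)}M$, and
$$|Q|\le1+\frac{\ln M}\theta=1+\frac{128\cdot3^DM\ln M}{2t^3}\le1+\frac t2\le t,$$
using $t^4\ge128\cdot3^DM\ln M$. If $Q=\emptyset$ there is nothing to prove.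

Finally, the last $U$ depends only on $(A_0,Q)$. The graph $\Gamma$ depends only on $A_0$. When a vertex $v$ is tested, $v\in A$ holds exactly when $v$ belongs to the final $Q$: if $v\in A$ it is inserted, and if $v\notin A$ it cannot lie in $Q\subseteq A$. So rerunning the algorithm with the test "$v\in Q$" reproduces the same $U$. Set $C(A_0,Q)=U$, and put $C=\emptyset$ for pairs that do not arise. This proves the claim. $\square$

**Step 5. The union bound over containers.** This bounds the free subsets of $S$. There are at most $M^t(M+1)^t$ pairs $(A_0,Q)$. Since $t\ge M^{1/4}$,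
$$pm_0=\frac{8\cdot3^DM^{3/4}}{t^2}\le8\cdot3^Dt.$$
Let $k=\lceil8\cdot3^De^2t+3t\ln M\rceil$, so that $epm_0/k\le e^{-1}$. By (4),
$$\Pr\big[\exists(A_0,Q):|S\cap C(A_0,Q)|\ge k\big]\le M^t(M+1)^te^{-k}\le\Big(\frac{M+1}{M^2}\Big)^t\to0.$$
So with probability $1-o(1)$ every free $A\subseteq S$ has $|A|\le|A_0|+|Q|+k\le2t+k$, where sets with $|A|<t$ need no argument. This is $O(t\ln M)=O(M^{1/4}(\log M)^{5/4})$. Lemma 3 with $a=3/4$, $b=1/4$, $c=5/4$ gives $\alpha_{5,13}(N)=O(N^{1/3}(\log N)^{5/4})$. $\blacksquare$

Compare with Section 4: the grid was thinned in the same way, but the bound on free sets dropped from $M^{1/3}$ to $M^{1/4+o(1)}$.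

## 6. Hypergraph containers for $\sum x_i=\sum y_i$: proof of Theorem B

To treat small $s$ we must keep fewer points. By (3), $a<\rho=\frac s{d+s-1}$; for $(5,3)$ this is $a<3/7$. We now use all relations $x_1+\dots+x_h=y_1+\dots+y_h$ at once, as edges of a hypergraph.

Recall some notation for an $r$-uniform hypergraph $G$. The number of edges is $e(G)$, and $G[U]$ consists of the edges inside $U$. A vertex set is independent if it contains no edge. The degree of a set $\sigma$ of vertices is the number of edges containing $\sigma$. The following theorem is Cor. 3.6 in Saxton–Thomason, *Hypergraph containers*, Invent. Math. 201 (2015).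

**Cited theorem.** Let $G$ be an $r$-uniform hypergraph on $m$ vertices with average degree $\bar d>0$. For $2\le j\le r$ let $d^{(j)}(v)$ be the maximum degree of a $j$-set containing $v$, and let
$$\delta_j=\frac{\sum_vd^{(j)}(v)}{\tau^{j-1}m\bar d},\qquad\delta(G,\tau)=2^{\binom r2-1}\sum_{j=2}^r2^{-\binom{j-1}2}\delta_j.$$
If $0<\varepsilon,\tau<\frac12$ and $\delta(G,\tau)\le\varepsilon/(12\,r!)$, then there is a family $\mathcal C$ of vertex sets such that every independent set lies in some $C\in\mathcal C$; $e(G[C])\le\varepsilon e(G)$ for all $C\in\mathcal C$; and $\log|\mathcal C|\le c(r)\,m\tau\log(1/\varepsilon)\log(1/\tau)$.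

So we want $\tau$ small, which requires that no small set of vertices lies in too large a share of the edges.

Let $d\ge 3$ and $h=\lfloor(d+1)/2\rfloor$, so $h\ge2$ and $2h\le d+1$. Let $G_X$ be the $2h$-uniform hypergraph on $X$ whose edges are the sets $\{x_1,\dots,x_h,y_1,\dots,y_h\}$ of $2h$ distinct points with $\sum x_i=\sum y_i$. An edge is an affinely dependent set of at most $d+1$ points, so every $(d+1)$-free subset of $X$ is independent in $G_X$.

As a toy example of these degrees, take $h=2$ and the vertex set $\{1,2,3,4,5\}\subset\mathbb Z$. The edges are $\{1,2,3,4\}$, $\{2,3,4,5\}$, $\{1,2,4,5\}$, from $1+4=2+3$, $2+5=3+4$, $1+5=2+4$. The average degree is $12/5$, the pair $\{2,4\}$ has degree $3$, the pair $\{1,5\}$ has degree $1$.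

Put
$$M_1=h^DM,\qquad t=M_1^{1/(2h-1)},\qquad m_1=\frac{M_1}{t^{h-1}}=t^h.$$
The computation in Lemma 5 shows where these come from: with $\tau$ of order $t/m$, the condition for $j=2h$ forces $t^{2h-1}\gtrsim M_1$, and our estimate for $j=2$ then needs $m\ge M_1/t^{h-1}$.

**Lemma 4 (many edges, well spread).** Let $U\subseteq X$, $|U|=m\ge m_1$, and let $n$ be large. Let $E$ be the number of $(x,y)\in U^h\times U^h$ with $\sum x_i=\sum y_i$. Then $E\ge m^{2h}/M_1$; $e(G_X[U])\ge E/(2(2h)!)$; every $j$-set with $2\le j\le2h-2$ has degree at most $(2h)!\,E\,m^{-j}t^{j/2}$ in $G_X[U]$; and every $j$-set with $j\in\{2h-1,2h\}$ has degree at most $(2h)!$.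

*Proof.*

**Step 1. Solutions as moments of a character sum.** The aim is to make Hölder's inequality available. Work in $\mathcal G=(\mathbb Z/hn\mathbb Z)^D$, which has $M_1$ elements. Sums of $h$ elements of $X$ have coordinates in $[h,hn]$, so two such sums are equal in $\mathcal G$ if and only if they are equal in $\mathbb Z^D$. Also $U$ embeds injectively in $\mathcal G$. For characters $\chi$ of $\mathcal G$ let
$$g(\chi)=\sum_{x\in U}\chi(x),\qquad S_q=\frac1{M_1}\sum_\chi|g(\chi)|^q .$$
Recall that $\frac1{M_1}\sum_\chi\chi(z)$ is $1$ if $z=0$ and $0$ otherwise. Therefore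
$$E=\sum_{x,y\in U^h}\frac1{M_1}\sum_\chi\chi\Big(\sum x_i-\sum y_i\Big)=\frac1{M_1}\sum_\chi g(\chi)^h\,\overline{g(\chi)}^{\,h}=S_{2h},$$
and in the same way $S_2=\#\{(x,y)\in U^2:x=y\}=m$. The trivial character alone contributes $m^{2h}/M_1$, so $E\ge m^{2h}/M_1$.

**Step 2. Solutions with $j$ prescribed variables.** This is the source of all degree bounds. Let $2\le j\le2h-2$ and prescribe the values of $j$ of the $2h$ variables. The number of solutions is $\frac1{M_1}\sum_\chi$ of a product of $2h-j$ factors $g(\chi)$ or $\overline{g(\chi)}$ and one unimodular factor from the prescribed values. It is at most $S_{2h-j}$. Put $\lambda_j=\frac j{2h-2}\in(0,1]$. Since $2h-j=2\lambda_j+2h(1-\lambda_j)$, Hölder's inequality gives $S_{2h-j}\le S_2^{\lambda_j}S_{2h}^{1-\lambda_j}=E(m/E)^{\lambda_j}$. Let $\kappa=M_1/m$, so that $\kappa\le M_1/m_1=t^{h-1}$. From $E\ge m^{2h}/M_1$,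
$$\frac mE\le M_1m^{1-2h}=\kappa m^{2-2h}. \tag{6}$$
Hence
$$S_{2h-j}\le E\,(\kappa m^{2-2h})^{\frac j{2h-2}}=E\,m^{-j}\kappa^{\frac j{2h-2}}\le E\,m^{-j}t^{j/2}. \tag{7}$$
If $2h-1$ or $2h$ variables are prescribed, there is at most one solution.

**Step 3. Degrees.** Every edge of $G_X[U]$ containing a given $j$-set yields a solution in which the $j$ points occupy $j$ of the positions. There are at most $(2h)!$ ways to place the $j$ points into positions, and for each placement Step 2 bounds the number of solutions. This gives both degree bounds.

**Step 4. Few solutions have repeated entries.** This converts solutions into edges. Fix two positions. Solutions whose entries there are equal, say to $u$, have two prescribed variables. As $2\le2h-2$, by (7) with $j=2$ their number over all $u\in U$ is at most $mS_{2h-2}\le Et/m$. So at most $\binom{2h}2Et/m$ solutions have a coincidence. This is at most $E/2$, because $m\ge t^h\ge4h^2t$ for large $n$. Each of the remaining at least $E/2$ solutions has $2h$ distinct entries and gives an edge, and each edge arises from at most $(2h)!$ solutions. So $e(G_X[U])\ge E/(2(2h)!)$.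 $\square$

**Lemma 5 (containers).** There is a constant $C_1=C_1(h)$ such that for large $n$ there is a family $\mathcal C$ of subsets of $X$, each of size less than $m_1$, with $\log|\mathcal C|\le C_1t(\log M)^2$, such that every independent set of $G_X$ lies in a member of $\mathcal C$.

*Proof.*

**Step 1. One application of the cited theorem.** The aim is to cover the independent sets inside a large $U$ by few sets with a quarter of the edges. Let $|U|=m\ge m_1$, $G=G_X[U]$, and $\tau=\lambda t/m$ with $\lambda\ge1$ to be chosen. By Lemma 4, $\bar d=2h\,e(G)/m\ge E/((2h)!\,m)>0$. With $\Delta_j$ the maximum degree of a $j$-set, $\delta_j\le\Delta_j/(\tau^{j-1}\bar d)$.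

For $2\le j\le2h-2$,
$$\delta_j\le(2h)!^2\,m^{1-j}t^{j/2}\Big(\frac m{\lambda t}\Big)^{j-1}=(2h)!^2\lambda^{1-j}t^{1-j/2}\le\frac{(2h)!^2}\lambda.$$
For $j=2h-1$, by (6) and $\kappa\le t^{h-1}$,
$$\delta_j\le(2h)!^2\,\frac mE\Big(\frac m{\lambda t}\Big)^{2h-2}\le(2h)!^2\,\kappa\,(\lambda t)^{-(2h-2)}\le\frac{(2h)!^2}\lambda.$$
For $j=2h$, by (6), $\kappa m=M_1$ and $t^{2h-1}=M_1$,
$$\delta_j\le(2h)!^2\,\frac mE\Big(\frac m{\lambda t}\Big)^{2h-1}\le(2h)!^2\,M_1(\lambda t)^{-(2h-1)}\le\frac{(2h)!^2}\lambda.$$
So $\delta(G,\tau)$ is at most a constant depending on $h$ divided by $\lambda$, and a suitable $\lambda=\lambda(h)$ gives $\delta(G,\tau)\le\frac14/(12(2h)!)$. Moreover $\tau\le\lambda t^{1-h}<\frac12$ for large $n$. The cited theorem with $\varepsilon=\frac14$ gives containers $C\subseteq U$ with $e(G_X[C])\le\frac14e(G_X[U])$. Since $m\tau=\lambda t$ and $1/\tau\le m\le M$, their number is at most $\exp(C\,t\log M)$ with $C=C(h)$.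

**Step 2. Iteration.** The aim is to bring all sizes below $m_1$. Start with $\{X\}$. In each round replace every member $U$ with $|U|\ge m_1$ by its containers. An independent set of $G_X$ inside $U$ is independent in $G_X[U]$, so it lies in one of them, and every independent set stays covered. Members produced in round $i$ have at most $4^{-i}e(G_X)\le4^{-i}M^{2h}$ edges, while by Lemma 4 a member of size at least $m_1$ has at least one edge. So the process stops after $O(\log M)$ rounds. Each round multiplies the size of the family by at most $\exp(Ct\log M)$, so $\log|\mathcal C|\le C_1t(\log M)^2$. $\square$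

**End of the proof of Theorem B.** We bound the free subsets of a random $S$ and apply Lemma 3. Let $0<a\le\frac h{2h-1}$ with $a<\rho=\frac s{d+s-1}$. By (3) fix $D\ge d$ so large that (2) holds. Let $p=M^{a-1}$ and let $S$ be $p$-random. Since $m_1=M_1^{h/(2h-1)}\le h^DM^{h/(2h-1)}$,
$$pm_1\le h^DM^{a-1+\frac h{2h-1}}\le h^DM^{\frac{2h}{2h-1}-1}=h^DM^{\frac1{2h-1}}\le h^Dt.$$
Let $k=\lceil e^2h^Dt+2C_1t(\log M)^2\rceil$, so $epm_1/k\le e^{-1}$. By (4) and Lemma 5,
$$\Pr[\exists C\in\mathcal C:|C\cap S|\ge k]\le e^{C_1t(\log M)^2}\Big(\frac{epm_1}k\Big)^k\le e^{C_1t(\log M)^2-k}\to0.$$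
A $(d+1)$-free subset of $S$ is independent in $G_X$ and lies in some $C\cap S$. So with probability $1-o(1)$ all $(d+1)$-free subsets of $S$ have size at most $k=O(M^{1/(2h-1)}(\log M)^2)$. Lemma 3 gives
$$\alpha_{d,s}(N)=O\big(N^{\frac1{(2h-1)a}}(\log N)^2\big). \tag{8}$$

Now choose $a$. We have $\rho>\frac h{2h-1}$ if and only if $s(2h-1)>h(d+s-1)$, that is, $s(h-1)>h(d-1)$. In this case take $a=\frac h{2h-1}$. Then (8) is $O(N^{1/h}(\log N)^2)$; here $\frac{d+s-1}{(2h-1)s}=\frac1{(2h-1)\rho}<\frac1h$, so $\gamma=\frac1h$.

Otherwise $\rho\le\frac h{2h-1}$, and every $a<\rho$ is allowed. As $a\uparrow\rho$, the exponent in (8) tends to $\frac1{(2h-1)\rho}=\frac{d+s-1}{(2h-1)s}\ge\frac1h$, which is $\gamma$. So for every $\varepsilon>0$ a suitable fixed $a$ gives $\alpha_{d,s}(N)\le N^{\gamma+\varepsilon}$ for all large $N$, which is $\alpha_{d,s}(N)\le N^{\gamma+o(1)}$. $\blacksquare$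

## 7. The pairs $(d,s)$ with $\gamma<1/2$

*Proof of the Corollary.* By Theorem B it suffices that $\gamma<\frac12$; then $c=\frac12(\frac12-\gamma)$ works. In all listed cases $h\ge3$, so $\frac1h<\frac12$, and only the second term of $\gamma$ matters.

If $d=2h-1$ is odd, then $\frac{d+s-1}{ds}<\frac12$ means $ds-2d-2s+2>0$, that is, $(d-2)(s-2)>2$. For $d\ge5$ and $s\ge3$ the left side is at least $3$.

If $d=2h$ is even, then $\frac{d+s-1}{(d-1)s}<\frac12$ means $ds-2d-3s+2>0$, that is, $(d-3)(s-2)>4$. For $d\ge8$, $s\ge3$ the left side is at least $5$; for $d=6$, $s\ge4$ it is at least $6$. $\square$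

So every $d\ge5$, $s\ge3$ with $(d,s)\ne(6,3)$ answers the question positively, with a polynomial saving. Some values: $\alpha_{5,3}(N)\le N^{7/15+o(1)}$, where the count of Section 4 gave only exponents above $7/9$. Also $\alpha_{5,s}(N)=O(N^{1/3}(\log N)^2)$ for $s\ge7$, since the condition $s(h-1)>h(d-1)$ reads $2s>12$. For $s=2$, Theorem B returns the recalled exponents: $\frac{d+1}{2d}=\frac12+\frac1{2d}$ for $d$ odd and $\frac{d+1}{2(d-1)}=\frac12+\frac1{d-1}$ for $d$ even. For fixed $d$ and large $s$ the exponent is $1/\lfloor(d+1)/2\rfloor$, against the lower bound $1/d$.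

The cases $d\in\{3,4\}$ and $(d,s)=(6,3)$ are not settled here. At $(6,3)$ one has $\gamma=\frac8{15}>\frac12$. For $d\in\{3,4\}$ we have $h=2$, so $\gamma\ge\frac12$ always; Theorem B gives $N^{1/2+o(1)}$ for $d=3$, $s\ge4$, where $\frac{s+2}{3s}\le\frac12$, and for $d=4$, $s\ge6$, where $\frac{s+3}{3s}\le\frac12$.
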